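# Continuous embeddings of Aronszajn lines: when is there a universal one?

## 1. One point in a cut, or two: the case against a universal line

**Definition (LOTS embedding).** A *linearly ordered topological space* (LOTS) is a linear order with its open interval topology. A *LOTS embedding* of $A$ into $B$ is an injective order-preserving map $f:A\to B$ that is continuous for the two interval topologies. An *order embedding* is just an injective order-preserving map.

For example, map $\omega+1$ into $\mathbb Q$ by $n\mapsto -1/(n+1)$. Sending the top point $\omega$ to $1$ gives an order embedding that is not continuous: the points $-1/(n+1)$ do not converge to $1$. Sending it to $0$ gives a LOTS embedding.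

**Definition (Aronszajn line).** An *Aronszajn line* is a linear order of cardinality $\aleph_1$ that contains no suborder isomorphic to $\omega_1$ or to $\omega_1^*$, and no uncountable suborder isomorphic to a set of reals. A *universal Aronszajn line* is an Aronszajn line into which every Aronszajn line order-embeds. A *universal Aronszajn LOTS* is an Aronszajn line into which every Aronszajn line LOTS-embeds.

Moore ("A universal Aronszajn line") proved that PFA gives a universal Aronszajn line; that line is not a universal Aronszajn LOTS. Primavesi and Thompson ("The embedding structure for linearly ordered topological spaces", arXiv:1102.2159, 2011) ask whether one can show that there is no universal Aronszajn LOTS in any model of ZFC.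

The answer that one would first guess is yes: no Aronszajn line is universal for continuous embeddings, and ZFC should prove it. Here is the reason for the guess, in the smallest case. Let $g:\omega+\omega^*\to B$ be an order embedding, and let $K$ be the set of points of $B$ lying strictly between $g[\omega]$ and $g[\omega^*]$.

* Suppose $g$ extends to a LOTS embedding $f$ of $\omega+1+\omega^*$, with middle point $c$. Then $f(c)\in K$. If there were another $k\in K$, say $k<f(c)$, then the open set $\{b:b>k\}$ would contain $f(c)$ but no $f(n)$, although $n\to c$. So $|K|=1$.
* Suppose $g$ extends to an order embedding of $\omega+2+\omega^*$. Then $|K|\ge 2$.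

So no single $g$ extends in both ways. An Aronszajn line is built in $\omega_1$ stages, and at each limit stage we may decide whether a certain cut of the part built so far is to be filled by one point or by more. Given a candidate $U$, one hopes to decide each time against the embedding.

Now test the guess where everything can be computed. For countable lines it is false: every countable linear order $A\ne\emptyset$ LOTS-embeds into $\mathbb Q$. To see this, insert a copy of $\mathbb Q$ into every jump of $A$ (a pair $a<b$ with nothing between), and one copy before and one after all of $A$. The resulting order $A'$ is countable and dense without endpoints, so $A'\cong\mathbb Q$ by Cantor's theorem. The inclusion $A\to A'$ is continuous. Indeed, let $x\in A$ be such that $A_{<x}$ is nonempty without a maximum, and let $z<x$ in $A'$; we want $y\in A$ with $z<y<x$. If $z\in A$, use that $A_{<x}$ has no maximum. If $z$ was inserted into a jump $a<b$, then $b\le x$, and $b\neq x$ because $b$ has an immediate predecessor in $A$; take $y=b$. If $z$ was inserted before $A$, any $y<x$ in $A$ works. Points that $A$ approaches from the right are treated symmetrically. (That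 this is what continuity requires is Lemma 1 below.)

There is no conflict with the observation about $\omega+\omega^*$. The line $\omega+1+\omega^*$ goes into $\mathbb Q$ with $K=\{0\}$ (use $\mp1/(n+1)$), and $\omega+2+\omega^*$ goes in with $K=[0,1]\cap\mathbb Q$ (use $-1/(n+1)$ and $1+1/(n+1)$). The two lines use two different maps $g$. The obstruction defeats one map at a time, so the question is whether the embeddings of countable pieces can be caught, one per stage. It turns out that this depends on the model of set theory.

Let $\mathrm{MA}_{\aleph_1}$ denote Martin's Axiom for ccc posets and $\aleph_1$ dense sets: if $\mathbb P$ is a nonempty poset in which every uncountable set contains two compatible elements, and $\aleph_1$ dense subsets of $\mathbb P$ are given, then some filter on $\mathbb P$ meets all of them.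

**Theorem A** ($\mathrm{MA}_{\aleph_1}$). For every Aronszajn line $L$ there is an Aronszajn line $U_L$ such that every Aronszajn line that order-embeds into $L$ LOTS-embeds into $U_L$.

**Corollary.** PFA implies that there is a universal Aronszajn LOTS.

**Theorem B.** If $2^{\aleph_0}<2^{\aleph_1}$, there is no universal Aronszajn LOTS.

**Theorem C.** (i) Under $\mathrm{MA}_{\aleph_1}$, the least sizes of dominating families of Aronszajn lines, for LOTS embeddings and for order embeddings, coincide. In particular a universal Aronszajn LOTS exists if and only if a universal Aronszajn line does. (ii) Under $2^{\aleph_0}<2^{\aleph_1}$ the LOTS number is at least $\aleph_2$.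

Here a family is *dominating* if every Aronszajn line embeds, in the relevant sense, into a member of the family, and the *LOTS number* is the least size of a family dominating for LOTS embeddings.

PFA is consistent relative to a supercompact cardinal (Baumgartner). So, assuming $\mathrm{Con}(\mathsf{ZFC}+\text{supercompact})$, the Corollary says that ZFC does not prove that there is no universal Aronszajn LOTS: the first guess is wrong. Theorem B says that ZFC does not prove that there is one either, since $2^{\aleph_0}<2^{\aleph_1}$ holds, for instance, under CH. We prove Theorem B first, because it makes the heuristic above rigorous and shows what a positive theorem must get around.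

## 2. Continuity, clopen cuts, and lines of words

In a linear order $A$, call $x$ a *left-limit* if $A_{<x}\ne\emptyset$ has no maximum; *right-limit* is the mirror notion.

**Lemma 1 (continuity criterion).** A strictly increasing $f:A\to B$ is continuous if and only if for every left-limit $x$ and every $z<f(x)$ in $B$ there is $y<x$ with $f(y)>z$, and the mirror statement holds for right-limits.

*Proof.* Suppose the condition holds and $f(x)>z$. The final segment $\{a:f(a)>z\}$ contains $x$; we show that it is a neighborhood of $x$. If $x$ is a left-limit, the condition gives $y<x$ with $f(y)>z$, so the segment contains the open set $(y,\infty)\ni x$. Otherwise it contains $[x,\infty)$, which is $A$ or is $(x^-,\infty)$ for the immediate predecessor $x^-$ of $x$; both are open. With the mirror argument, preimages of open rays are open, so $f$ is continuous. Conversely let $f$ be continuous, $x$ a left-limit and $z<f(x)$. The open set $\{a:f(a)>z\}$ contains $x$, and $x$ is not the minimum of $A$, so it contains $(y',x]$ for some $y'<x$. As $x$ is a left-limit, $(y',x)\ne\emptyset$, and any $y$ in it works. $\square$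

**Definition (cuts).** A *cut* of $A$ is a partition $(X,Y)$ of $A$ with $X<Y$ and both parts nonempty. It *separates* $x<y$ if $x\in X$ and $y\in Y$. It is *clopen* if either $X$ has a maximum and $Y$ a minimum, or $X$ has no maximum and $Y$ no minimum.

In $\mathbb Q$ the cut at $\sqrt2$ is clopen. The cut $(\mathbb Q_{<0},\mathbb Q_{\ge0})$ is not: there the point $0$ is approached from the other side of the cut. Clopen cuts never do this:

$$\text{if }(X,Y)\text{ is clopen, } x\in Y\text{ and } x\text{ is a left-limit, then all } y<x \text{ sufficiently close to } x \text{ lie in } Y. \tag{1}$$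

Indeed, if $\min Y$ exists then $X$ has a maximum, which is the immediate predecessor of $\min Y$; so $x\ne\min Y$, and there is $y_0<x$ in $Y$. The mirror statement holds too.

**Lemma 2.** Let $A$ be an Aronszajn line.

(i) If $\mathcal G$ is a countable set of cuts, the relation "no member of $\mathcal G$ separates $x,y$" is an equivalence relation with countably many classes, all convex.

(ii) Any $x<y$ in $A$ are separated by a clopen cut.

(iii) For each $m\in A$ there is a countable set $\Gamma(m)$ of clopen cuts such that every $y\neq m$ is separated from $m$ by a member of $\Gamma(m)$.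

*Proof.* (i) Write $\mathcal G=\{(X_n,Y_n):n\in\omega\}$. Two points are related exactly when they lie in the same sets $Y_n$, so this is an equivalence relation. If $x<y<z$ and no cut separates $x,z$, then none separates $x,y$; so classes are convex. Suppose there are uncountably many classes, and pick one point from each. If $x<y$ are picked points, then $\{n:x\in Y_n\}\subsetneq\{n:y\in Y_n\}$, so $x\mapsto\sum_{n:x\in Y_n}3^{-n}$ is strictly increasing on the picked points. This gives an uncountable suborder isomorphic to a set of reals, a contradiction.

(ii) Suppose no clopen cut separates $x<y$. A jump in $[x,y]$ would give such a cut, so $[x,y]$ is dense in itself and there is an order embedding $\varphi:\mathbb Q\to[x,y]$. Next, every nonempty $B\subseteq[x,y]$ has a supremum. This is clear if $B$ has a maximum. If not, let $X$ be the downward closure of $B$ in $A$ and $Y=A\setminus X$. Then $x\in X$, and $y\in Y$ because otherwise $y$ would be the maximum of $B$. The cut $(X,Y)$ separates $x,y$ and $X$ has no maximum; since the cut is not clopen, $Y$ has a minimum, and this is $\sup B$. Now $r\mapsto\sup\varphi[\mathbb Q_{<r}]$ is defined on $\mathbb R$,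 and it is strictly increasing: for $r<r'$ choose rationals $r<q<q'<r'$; then $\sup\varphi[\mathbb Q_{<r}]\le\varphi(q)<\varphi(q')\le\sup\varphi[\mathbb Q_{<r'}]$. So $\mathbb R$ embeds into $A$, a contradiction.

(iii) We treat the points $y<m$; the other side is the mirror. If $m=\min A$ nothing is needed. If $m$ has an immediate predecessor, the jump $(A_{<m},A_{\ge m})$ is clopen and suffices. If $m$ is a left-limit, $A_{<m}$ has cofinality $\omega$, since $\omega_1$ does not embed into $A$. Take $(y_n)$ increasing and cofinal in $A_{<m}$, and by (ii) a clopen cut separating $y_n$ from $y_{n+1}$ for each $n$. If $y<m$, then $y\le y_n$ for some $n$, and the $n$-th cut separates $y$ from $m$. $\square$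

Both theorems construct Aronszajn lines as sets of sequences, and the next lemma does the checking once. For sequences, none a proper initial segment of another, the *lexicographic order* compares two of them at their first difference.

**Lemma 3 (lines of words).** Let $W$ be an uncountable set of sequences ("words") of countable ordinal length in a linear order $\Lambda$, none a proper initial segment of another. Let $R_\alpha=\{w{\restriction}\alpha:w\in W,\ |w|\ge\alpha\}$ be countable for all $\alpha<\omega_1$, and suppose there is no $b:\omega_1\to\Lambda$ with all $b{\restriction}\alpha\in R_\alpha$. Then $W$, ordered lexicographically, is an Aronszajn line.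

*Proof.* *Size and convexity.* Words of length $\alpha$ lie in $R_\alpha$, so $|W|=\aleph_1$ and only countably many words have length $\le\alpha$. For $r\in R_\alpha$ the class $\{w\in W:r\subseteq w\}$ is convex: let $d\in W$ not extend $r$. If $d$ were a proper initial segment of $r$, it would be a proper initial segment of a word extending $r$, which is excluded. So $d$ first differs from $r$ at some place below $\alpha$, and therefore compares in the same way with all words extending $r$.

*No uncountable real suborder.* Let $X\subseteq W$ be uncountable and isomorphic to a set of reals. There is a countable $D\subseteq X$ such that for all $x<y$ in $X$ some $d\in D$ has $x\le d\le y$: take a countable dense subset, together with the endpoints of the jumps of $X$, of which there are only countably many. Let $\alpha<\omega_1$ exceed all $|d|$, $d\in D$. The set $X\setminus D$ is uncountable, only countably many words have length $\le\alpha$, and $R_\alpha$ is countable; so there are $x<y$ in $X\setminus D$ of length $>\alpha$ with $x{\restriction}\alpha=y{\restriction}\alpha$. Some $d\in D$ lies between them, and by convexity it extends $x{\restriction}\alpha$.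 This contradicts $|d|<\alpha$.

*No monotone $\omega_1$-sequence.* Let $(x_i)_{i<\omega_1}$ be strictly monotone. For each $\alpha$, all but countably many $x_i$ have length $\ge\alpha$, hence lie in one of the countably many convex classes given by $r\in R_\alpha$. One class contains uncountably many $x_i$, and then by convexity it contains a tail of the sequence; call the corresponding restriction $r_\alpha$. For $\alpha<\beta$ the two tails meet, so $r_\alpha=r_\beta{\restriction}\alpha$. Thus $b=\bigcup_\alpha r_\alpha$ satisfies $b{\restriction}\alpha\in R_\alpha$ for all $\alpha$, which is excluded. $\square$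

## 3. Weak diamond makes the guess correct (Theorem B)

A *club* is a closed unbounded subset of $\omega_1$, and a set is *stationary* if it meets every club. We quote a theorem of Devlin and Shelah (*A weak version of ◇ which follows from $2^{\aleph_0}<2^{\aleph_1}$*, Israel J. Math. 29 (1978)): if $2^{\aleph_0}<2^{\aleph_1}$, then for every $F:2^{<\omega_1}\to2$ there is $\mu\in2^{\omega_1}$ such that for every $\varphi\in2^{\omega_1}$ the set $\{\alpha:F(\varphi{\restriction}\alpha)=\mu(\alpha)\}$ is stationary. So one function $\mu$ predicts, for every $\varphi$, the bit that $F$ computes from countable pieces of $\varphi$.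

**Step 1: a family of lines.** For $\nu\in2^{\omega_1}$ we build a line $A_\nu$ in which the bit $\nu(\alpha)$ decides whether a certain cut at stage $\alpha$ receives one point or at least two. By recursion define countable sets $N_\alpha$ of strictly increasing $\sigma:\alpha\to\mathbb Q$ with $\sup\sigma<\infty$ (where $\sup\emptyset=-\infty$), closed under restriction (if $\sigma\in N_\alpha$ and $\xi<\alpha$, then $\sigma{\restriction}\xi\in N_\xi$), such that

$$\text{for } \beta<\alpha,\ \sigma\in N_\beta \text{ and rational } q>\sup\sigma \text{ there is } \rho\in N_\alpha \text{ with } \rho\supseteq\sigma \text{ and } \sup\rho<q. \tag{2}$$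

Let $N_0=\{\emptyset\}$ and $N_{\alpha+1}=\{\sigma^\frown q:\sigma\in N_\alpha,\ q\in\mathbb Q,\ q>\sup\sigma\}$. Then (2) passes to $\alpha+1$: given $\sigma\in N_\beta$ with $\beta\le\alpha$, first get $\rho\in N_\alpha$ with $\rho\supseteq\sigma$ and $\sup\rho<q$ (by (2) at $\alpha$, or $\rho=\sigma$ if $\beta=\alpha$), then append a rational in $(\sup\rho,q)$.

Let $\alpha$ be a limit. For each $\sigma\in N_{<\alpha}:=\bigcup_{\xi<\alpha}N_\xi$ and rational $q>\sup\sigma$ there are $2^{\aleph_0}$ sequences $b:\alpha\to\mathbb Q$ with $b\supseteq\sigma$, all $b{\restriction}\xi\in N_\xi$ ($\xi<\alpha$), and $\sup b<q$. To see this, fix a rational $q_*\in(\sup\sigma,q)$ and ordinals $\alpha_n\uparrow\alpha$ with $\alpha_0=|\sigma|$ and $\alpha_{n+1}>\alpha_n+1$. Given $\rho_n\in N_{\alpha_n}$ with supremum $<q_*$, choose between two different rationals in $(\sup\rho_n,q_*)$, append the chosen one, and extend by (2) to $\rho_{n+1}\in N_{\alpha_{n+1}}$ with supremum $<q_*$. The unions $b$ satisfy $\sup b\le q_*<q$, and different choices give different $b$. Now choose one such $b_{\sigma,q}$ for each pair $(\sigma,q)$, and one more bounded branch $b^*_\alpha$ of this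 kind, different from all the countably many $b_{\sigma,q}$. Make all choices by a fixed function of $(N_\xi)_{\xi<\alpha}$. Let $N_\alpha$ consist of the $b_{\sigma,q}$, together with $b^*_\alpha$ if $\nu(\alpha)=1$. If $\nu(\alpha)=0$, declare $b^*_\alpha$ a *terminal*; then it is not in $N_\alpha$. Property (2) holds at $\alpha$ because of the $b_{\sigma,q}$.

$A_\nu$ is the lexicographically ordered set of the words $\pi_\sigma=\sigma^\frown(-\infty)$, $\sigma\in\bigcup_\alpha N_\alpha$, and of the terminals. The *rank* of $\pi_\sigma$ is $|\sigma|$, and the rank of a terminal $b$ is $|b|$.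

**Step 2: $A_\nu$ is an Aronszajn line.** We apply Lemma 3. Proper initial segments of words lie in $\bigcup_\alpha N_\alpha$, and no word does; so no word is a proper initial segment of another. A member of $R_\alpha$ is an element of $N_\alpha$, or a terminal of length $\alpha$, or some $\pi_\sigma$ with $|\sigma|+1=\alpha$; so $R_\alpha$ is countable. If $b:\omega_1\to\Lambda$ had all $b{\restriction}\alpha\in R_\alpha$, then each $b{\restriction}\alpha$ would be a proper initial segment of a word, so $b{\restriction}\alpha\in N_\alpha$ and $b:\omega_1\to\mathbb Q$ would be strictly increasing, which is impossible. There are uncountably many words since every $N_\alpha\neq\emptyset$.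

Also, the points of rank $\beta$ depend only on $\nu{\restriction}(\beta+1)$. So the countable set $A_\nu^{<\alpha}$ of points of rank $<\alpha$ depends only on $\nu{\restriction}\alpha$, and so does $b^*_\alpha$ for limit $\alpha$.

**Step 3: the cut at $b^*_\alpha$.** This step shows that $\nu(\alpha)$ controls the number of fillers. For limit $\alpha$ and $b=b^*_\alpha$ let $X_b,Y_b$ be the sets of points of $A_\nu^{<\alpha}$ lexicographically below, respectively above, $b$. Every point of $A_\nu^{<\alpha}$ first differs from $b$ at some $\xi<\alpha$: a word $\pi_\sigma$ of rank $<\alpha$ has length $<\alpha$ and contains the letter $-\infty$, and a terminal of length $\alpha'<\alpha$ is not in $N_{\alpha'}$, while $b{\restriction}\alpha'$ is. So $A_\nu^{<\alpha}=X_b\cup Y_b$. Both sets are nonempty: $\pi_\emptyset\in X_b$, and $\pi_{\langle q\rangle}\in Y_b$ for rational $q>b(0)$.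

Let $w\in A_\nu$ not extend $b$. We claim: if $w$ is lexicographically below $b$, there is $y\in X_b$ with $w<y$; if it is above $b$, there is $y\in Y_b$ with $y<w$. Since $w\notin\bigcup_\alpha N_\alpha$, $w$ is not a proper initial segment of $b$, so $w$ and $b$ have a first difference $\xi<\alpha$. If $w(\xi)<b(\xi)$, take $y=\pi_{b\restriction(\xi+1)}$; it has rank $\xi+1<\alpha$, lies below $b$ because $-\infty<b(\xi+1)$, and $w<y$. If $w(\xi)>b(\xi)$, then $w(\xi)$ is rational; take $y=\pi_{(b\restriction\xi)^\frown q}$ with rational $q\in(b(\xi),w(\xi))$. Here $q>b(\xi)>\sup(b{\restriction}\xi)$ since $b{\restriction}(\xi+1)\in N_{\xi+1}$, so $(b{\restriction}\xi)^\frown q\in N_{\xi+1}$. Clearly $b$ is below $y$ and $y<w$. This proves the claim. Consequently: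

$$\begin{aligned}&\text{if } \nu(\alpha)=0,\text{ then } b \text{ is a point of } A_\nu,\text{ a left- and right-limit;}\\ &X_b\text{ is cofinal in the points below } b,\ Y_b \text{ is coinitial in those above;}\end{aligned}\tag{3}$$

$$\text{if }\nu(\alpha)=1,\text{ at least two points of }A_\nu\text{ lie between }X_b\text{ and }Y_b.\tag{4}$$

For (3), note that no word other than $b$ extends $b$, since $b\notin N_\alpha$; so the claim applies to every point $w\ne b$. For (4), take $\pi_b$ and $\pi_{b^\frown q}$ with rational $q>\sup b$: both extend $b$.

**Step 4: diagonalization.** Suppose some universal Aronszajn LOTS exists; we may write it as $Z=(\omega_1,<_Z)$. To feed embeddings to $F$ we code them. Choose injections $e_\nu:A_\nu\to\omega_1$ sending points of rank $\beta$ into $[\omega\beta,\omega\beta+\omega)$, with the values at rank $\beta$ depending only on $\nu{\restriction}(\beta+1)$; then $e_\nu{\restriction}A_\nu^{<\alpha}$ depends only on $\nu{\restriction}\alpha$. Fix a bijection $\theta:\omega_1\to\omega_1\sqcup(\omega_1\times\omega_1)$, and let $D$ be the club of limit $\alpha$ with $\omega\alpha=\alpha$ and $\theta[\alpha]=\alpha\sqcup(\alpha\times\alpha)$.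 For $\alpha\in D$, a point $a$ has $e_\nu(a)<\alpha$ exactly when its rank is $<\alpha$. Via $\theta$, each $\psi\in2^\alpha$ ($\alpha\in D$) codes some $\eta\in2^\alpha$ and some $g\subseteq\alpha\times\alpha$.

Write $A_\eta^{<\alpha}$ for the common value of $A_\nu^{<\alpha}$ over $\nu\supseteq\eta$. If $g$ codes, via $e$, an order embedding $g':A_\eta^{<\alpha}\to Z$ (that is, $g=\{(e(a),g'(a)):a\in A_\eta^{<\alpha}\}$), let, with $b=b^*_\alpha$,
$$K=\{k\in Z:\ g'[X_b]<_Zk<_Zg'[Y_b]\},$$
and put $F(\psi)=1$ if $|K|=1$, and $F(\psi)=0$ if $|K|\ne1$. In all other cases let $F(\psi)=0$. Let $\mu$ be as in the Devlin–Shelah theorem for this $F$, and let $f:A_\mu\to Z$ be a LOTS embedding. Let $\varphi\in2^{\omega_1}$ code the pair consisting of $\mu$ and $\{(e_\mu(a),f(a)):a\in A_\mu\}$. For club many $\alpha\in D$ we have $f[A_\mu^{<\alpha}]\subseteq\alpha$, and then $\varphi{\restriction}\alpha$ codes $(\mu{\restriction}\alpha,\ f{\restriction}A_\mu^{<\alpha})$. By stationarity choose such $\alpha$ with $F(\varphi{\restriction}\alpha)=\mu(\alpha)$. Here $g'=f{\restriction}A^{<\alpha}_\mu$.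

* If $\mu(\alpha)=1$, then $|K|=1$. By (4) at least two points of $A_\mu$ lie between $X_b$ and $Y_b$, and $f$ maps them into $K$: a contradiction.
* If $\mu(\alpha)=0$, then $|K|\ne1$. By (3), $b\in A_\mu$ and $f(b)\in K$, so there is $k\in K\setminus\{f(b)\}$, say $k<_Zf(b)$. Since $b$ is a left-limit, Lemma 1 gives $y<b$ with $f(y)>_Zk$, and since $X_b$ is cofinal below $b$ there is $x\in X_b$ with $y\le x$, so $f(x)>_Zk$. This contradicts $f[X_b]<_Zk$. The case $k>_Zf(b)$ is symmetric, with $Y_b$.

This proves Theorem B. $\blacksquare$

**Step 5: Theorem C(ii).** We show that under $2^{\aleph_0}<2^{\aleph_1}$ no family of at most $\aleph_1$ Aronszajn lines is LOTS-dominating, by gluing such a family into one line. Suppose one were. With repetitions, index it as $\{U_i:i\in I\}$ by an Aronszajn line $I$ (one exists, by Step 2), and let $\Sigma=\sum_{i\in I}U_i$ be the lexicographic sum. It has size $\aleph_1$. A strictly monotone $\omega_1$-sequence in $\Sigma$ has a weakly monotone sequence of coordinates in $I$. If uncountably many coordinates occur, we get $\omega_1$ or $\omega_1^*$ in $I$; otherwise one coordinate occurs uncountably often, hence on a tail,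 and we get $\omega_1$ or $\omega_1^*$ in one $U_i$. An uncountable suborder of $\Sigma$ isomorphic to a set of reals either meets uncountably many $U_i$, and one point from each gives an uncountable real type in $I$, or is uncountable in one $U_i$. All are impossible, so $\Sigma$ is an Aronszajn line. Each $U_i$ is convex in $\Sigma$, so its inclusion is a LOTS embedding: if $x$ is a left-limit of $U_i$ and $z<x$ in $\Sigma$, then either $z\in U_i$ and some $y\in U_i$ has $z<y<x$, or $z$ is below all of $U_i$ and any $y<x$ in $U_i$ works; the right side is the mirror. Compositions of LOTS embeddings are LOTS embeddings, so $\Sigma$ would be a universal Aronszajn LOTS, contradicting Theorem B. $\blacksquare$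

The argument works because one function $\mu$ can outguess all maps through their countable pieces. Under $\mathrm{MA}_{\aleph_1}$ one has $2^{\aleph_0}=2^{\aleph_1}$ (a textbook fact), so this route is closed, and we now ask whether a universal LOTS can be built.

## 4. Completing $L$ is impossible; trees instead

Assume $\mathrm{MA}_{\aleph_1}$, let $L$ be an Aronszajn line and $f:A\to L$ an order embedding. How could one make $f$ continuous? On the real line there is an obvious repair. Let $A=[0,1)\cup[2,3]\subseteq\mathbb R$. The inclusion is not continuous at $2$, which is a left-limit of $A$ while the points below it stop at $1$; sliding $[2,3]$ down by $1$ makes the map continuous. In general one would like to move $f(x)$ down to $\sup f[A_{<x}]$, after enlarging $L$ so that the suprema exist. This stops working immediately, for the following reason.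

**Observation.** If $B\supseteq L$ is a linear order in which every increasing $\omega$-sequence of $L$ that is bounded in $L$ has a supremum, then $B$ is not an Aronszajn line.

*Proof.* First, $L$ contains a copy of $\mathbb Q$. Call $x,y\in L$ equivalent if the interval between them is countable. Each class is convex and has countable cofinality and coinitiality, so it is a countable union of countable intervals, hence countable. So there are uncountably many classes. Between two different classes there are uncountably many points, hence further classes. Choosing one point from each class we get a dense order with more than one point, which contains a copy of $\mathbb Q$; let $\varphi:\mathbb Q\to L$ be an embedding. For $r\in\mathbb R$ the set $\varphi[\mathbb Q_{<r}]$ has a cofinal increasing $\omega$-sequence and is bounded in $L$, so $r\mapsto\sup_B\varphi[\mathbb Q_{<r}]$ is defined, and as in Lemma 2(ii) it embeds $\mathbb R$ into $B$. $\square$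

So the target cannot contain all the limit points that might be wanted; it must be fixed in advance, while it is $A$ that dictates where limits occur. The way around is not to insert suprema at all. We describe $L$ by a tree of $0$-$1$ sequences and let the target consist of sequences of *rational* letters, each letter carrying one of the colors $0,1$ (and $2$ for end letters), each color dense in $\mathbb Q$. Just below any letter there is then always room for another letter of any prescribed color. A point $y$ can thus be put as close below $f(x)$ as we like, provided that we may still choose its image. Choosing the images generically makes the map continuous. The price must be controlled: the target has to stay Aronszajn (so only finitely many letters of a sequence may be unusual), and the poset has to be ccc.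

For downward closed $T\subseteq2^{<\omega_1}$ define the line $(T,<)$: incomparable $s,t$ are compared at their first difference; $t<s$ if $t\supseteq s^\frown0$; and $s<t$ if $t\supseteq s^\frown1$. For instance $\langle0,0\rangle<\langle0\rangle<\langle0,1\rangle<\emptyset<\langle1\rangle$. Equivalently, read $s$ as the word $s^\frown\frac12$ and order lexicographically; so *cones* $\{t\in T:t\supseteq s\}$ are convex, as in Lemma 3. $T_\alpha$ denotes the level of sequences of length $\alpha$.

**Lemma 4.** Every Aronszajn line $L$ is isomorphic to $(T,<)$ for some downward closed $T\subseteq2^{<\omega_1}$ with countable levels and no uncountable branch.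

*Proof.* Write $L=\{x_i:i<\omega_1\}$ without repetition. Put $L_\emptyset=L$. If $L_\sigma\ne\emptyset$, let $x_\sigma$ be its element of least index, $L_{\sigma^\frown0}=\{x\in L_\sigma:x<x_\sigma\}$ and $L_{\sigma^\frown1}=\{x\in L_\sigma:x>x_\sigma\}$; if $L_\sigma=\emptyset$, both are empty; take intersections at limits. Let $T=\{\sigma\in2^{<\omega_1}:L_\sigma\neq\emptyset\}$, which is downward closed.

The map $\sigma\mapsto x_\sigma$ is strictly increasing on $(T,<)$: if $t\supseteq s^\frown0$ then $x_t\in L_{s^\frown0}$, so $x_t<x_s$; similarly for $t\supseteq s^\frown 1$; and if $s,t$ first differ above $\rho$, with $s\supseteq\rho^\frown0$ and $t\supseteq\rho^\frown1$, then $x_s<x_\rho<x_t$. It is onto: given $x_i$, follow the sets $L_\sigma\ni x_i$. The points $x_\sigma\neq x_i$ met on the way are distinct and have index $<i$, so after countably many steps we reach $\sigma$ with $x_\sigma=x_i$.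

Levels are countable: let $\alpha$ be least with $T_\alpha$ uncountable. Two points $x_\sigma,x_{\sigma'}$ with $\sigma\ne\sigma'$ in $T_\alpha$ are separated by the cut $(L_{<x_\rho},L_{\ge x_\rho})$, where $\rho$ is the longest common initial segment of $\sigma$ and $\sigma'$. There are only countably many such $\rho$, since $|\rho|<\alpha$, which contradicts Lemma 2(i). No uncountable branch: let $b\in2^{\omega_1}$ have all $b{\restriction}\xi\in T$. Then $x_{b\restriction\xi}$ is strictly increasing in $\xi$ on $\{\xi:b(\xi)=1\}$ and strictly decreasing on $\{\xi:b(\xi)=0\}$. One of these sets is uncountable, so $\omega_1$ or $\omega_1^*$ embeds into $L$, a contradiction. $\square$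

**Lemma 5** (Baumgartner). Let $T$ be as in Lemma 4, $(g_i)_{i<\omega_1}$ strictly increasing countable ordinals, and $a_{i,k}\in T_{g_i}$ for $1\le k\le m$. Then there are $i<j$ with $a_{i,k}\not\subseteq a_{j,l}$ for all $k,l$.

*Proof.* Suppose not, and let $\mathcal V$ be a uniform ultrafilter on $\omega_1$ (all its members are uncountable). For each $i$ the set $\{j:j>i\}\in\mathcal V$ is the union of the finitely many sets $\{j>i:a_{i,k}\subseteq a_{j,l}\}$, so there is $(k_i,l_i)$ with $B_i=\{j>i:a_{i,k_i}\subseteq a_{j,l_i}\}\in\mathcal V$. Let $(k_i,l_i)=(k,l)$ for uncountably many $i$. For two such $i,i'$ take $j\in B_i\cap B_{i'}$: both $a_{i,k}$ and $a_{i',k}$ are initial segments of $a_{j,l}$, so they are comparable. Their lengths $g_i$ are distinct, so $T$ has an uncountable chain, a contradiction. $\square$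

## 5. The target $U_L$: rational letters with finitely many deviations

Everything in this section is done in ZFC. Fix $L\cong(T,<)$ as in Lemma 4. Fix a coloring $\chi:\mathbb Q\to\{0,1,2\}$ with all fibers dense, $\chi(0)=0$ and $\chi(1)=1$. Fix $r_0\in\chi^{-1}(0)\setminus\{0\}$ and $r_1\in\chi^{-1}(1)\setminus\{1\}$. For each countable limit $\delta>0$ fix a cofinal $c_\delta\subseteq\delta$ of order type $\omega$.

**Definition (nodes).** A *node* is a map $u:\alpha\to\mathbb Q$, $\alpha<\omega_1$, whose *label* $\lambda(u):=\chi\circ u$ lies in $T_\alpha$, with $u(\eta)=\lambda(u)(\eta)\in\{0,1\}$ for all but finitely many $\eta$. The exceptional $\eta$ are the *deviations* of $u$.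

So each bit $j$ of a label is normally written by the rational number $j$, and finitely often by some other rational of color $j$. If $\langle0,1\rangle\in T$, then $\langle0,1\rangle$ itself is a node with label $\langle0,1\rangle$ and no deviation, and $\langle r_0,1\rangle$ is a node with the same label and a deviation at $0$.

**Definition (words of $U=U_L$).** The words are

* $u^\frown(-\infty)$ (type $-$), $u^\frown(+\infty)$ (type $+$), and $u^\frown q$ with $\chi(q)=2$ (type *mid*), for nodes $u$; the label of the word is $\lambda(u)$;
* *terminal* words $v:\delta\to\mathbb Q$, $\delta>0$ a limit, with label $\lambda(v):=\chi\circ v\in T_\delta$, such that for all but finitely many $\eta<\delta$: $v(\eta)=r_{\lambda(v)(\eta)}$ if $\eta\in c_\delta$, and $v(\eta)=\lambda(v)(\eta)$ if $\eta\notin c_\delta$.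

$U$ is the set of words, ordered lexicographically, with letters ordered as $\{-\infty\}\cup\mathbb Q\cup\{+\infty\}$.

A word $u^\frown(-\infty)$ sits at the bottom of the cone of words extending $u$, a word $u^\frown(+\infty)$ at the top, and a mid word inside. A terminal word is alone: nothing else extends it. That is why it is made to have infinitely many deviations, so that it is not a node.

**$U$ is an Aronszajn line.** We check the hypotheses of Lemma 3. Proper initial segments of words are nodes; for terminal $v$ and $\xi<\delta$ this holds because $c_\delta\cap\xi$ is finite. No word is a node: a terminal word has infinitely many deviations (as $r_j\neq j$), and the other words end in a letter that is $\pm\infty$ or has color $2$. So no word is a proper initial segment of another. There are only countably many nodes, and countably many words, with a given label, because finitely many exceptions with rational values are allowed. As the levels of $T$ are countable, the sets $R_\alpha$ are countable. If $b$ had length $\omega_1$ with all $b{\restriction}\alpha\in R_\alpha$, then each $b{\restriction}\alpha$ would be a proper initial segment of a word, hence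 a node, and the labels would give an uncountable branch of $T$. Finally $U$ is uncountable, since $s^\frown(-\infty)\in U$ for every $s\in T$.

For words $a\ne b$ let $a\wedge b$ be their longest common initial segment, a node. We use constantly:

$$\text{for } a<b<c:\quad a\wedge c \text{ is the shorter of } a\wedge b \text{ and } b\wedge c. \tag{5}$$

Both are initial segments of $b$. If they are different, the word that leaves $b$ first leaves the third one there too. If both equal $u$, then $a(|u|)<b(|u|)<c(|u|)$ and $a\wedge c=u$.

## 6. Truncating the labels: the map $\tau$

Let $A$ be an Aronszajn line that order-embeds into $L$. Passing to an isomorphic copy, we assume $A\subseteq T$ with the order of $(T,<)$. The first idea is to give each $x\in A$ a word with label $x$. This can be hopeless: suppose $x$ is a left-limit of $A$ and for some proper initial segment $s$ of $x$, $x$ is the minimum of the points of $A$ extending $s$. Then no point below $x$ has a label extending $s$, while the word of $x$ would be somewhere inside a cone over $s$, and nothing could approach it from below inside that cone. The remedy is to cut the label at the first such $s$ and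 put $x$ at the very bottom of the cone.

**Definition ($\tau$ and $A_s$).** Let $A^0_s=\{x\in A:s\subseteq x\}$, a convex subset of $A$. For $x\in A$ let $N_-(x)=\{\xi\le|x|:x=\min A^0_{x\restriction\xi}\}$ if $x$ is a left-limit in $A$, and $N_-(x)=\emptyset$ otherwise; let $N_+(x)=\{\xi\le|x|:x=\max A^0_{x\restriction\xi}\}$ if $x$ is a right-limit in $A$, and $N_+(x)=\emptyset$ otherwise. Put
$$h(x)=\min\bigl(N_-(x)\cup N_+(x)\cup\{|x|\}\bigr),\qquad \tau(x)=x{\restriction}h(x),\qquad A_s=\{x\in A:s\subseteq\tau(x)\}\subseteq A^0_s .$$

*Toy example* (with a countable $A$, for which the definitions also make sense). Let $A$ consist of the points $\langle0\rangle^\frown1^n$, the point $x=\langle1,0\rangle$, and the points $\langle1,1\rangle^\frown0^n$, $n\in\omega$. The first group increases to $x$ and the last group decreases to $x$, so $x$ is a left- and right-limit. Among the points extending $\langle1\rangle$, $x$ is the minimum; so $1\in N_-(x)$, while $0$ is in neither set. Hence $h(x)=1$ and $\tau(x)=\langle1\rangle$. The other points are not limits, so $\tau$ is the identity on them.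

**Lemma 6.** The following hold for all $s\in T$.

* (τ1) $A^0_s\setminus A_s\subseteq\{\min A^0_s,\max A^0_s\}$, so $A_s$ is convex; and $A_\emptyset=A$.
* (τ2) $\tau^{-1}(s)\subseteq\{s,\min A^0_s,\max A^0_s\}$, so $|\tau^{-1}(s)|\le3$.
* (τ3) If $x\in A_{s^\frown0}$ and $y\in A_{s^\frown1}$, then $x<y$.
* (τ4) If $x$ is a left-limit and $s\subsetneq\tau(x)$, then $x\neq\min A_s$. Mirror: if $x$ is a right-limit and $s\subsetneq\tau(x)$, then $x\ne\max A_s$.

*Proof.* (τ1) Let $x\in A^0_s\setminus A_s$. Then $h(x)<|s|\le|x|$, so $h(x)\in N_-(x)\cup N_+(x)$, and $x$ is the minimum or the maximum of $A^0_{x\restriction h(x)}\supseteq A^0_s\ni x$. (τ2) If $\tau(x)=s$, either $h(x)=|x|$ and $x=s$, or $h(x)\in N_\pm(x)$ and $x$ is the minimum or maximum of $A^0_s$. (τ3) Here $x\supseteq s^\frown0$ and $y\supseteq s^\frown1$. (τ4) Suppose $x=\min A_s$. By (τ1) at most two elements of $A^0_s$ lie below $x$. If there were one, there would be infinitely many, since $A^0_s$ is convex and $x$ is a left-limit. So there is none and $x=\min A^0_s$. Thus $|s|\in N_-(x)$ and $h(x)\le|s|<|\tau(x)|=h(x)$, a contradiction. The mirror is proved in the same way. $\square$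

**Definition (type of a point).** For $x\in A$ and $s=\tau(x)$, let $(\alpha)$ be the statement "$x=\min A_s$ and $x$ is a left-limit", and $(\beta)$ the statement "$x=\max A_s$ and $x$ is a right-limit". Then $x$ is *terminal* if $(\alpha)$ and $(\beta)$ hold (so $A_s=\{x\}$), of *type $-$* if only $(\alpha)$ holds, of *type $+$* if only $(\beta)$ holds, and *mid* if neither holds.

In the toy example $A_{\langle1\rangle}=\{x\}\cup\{\langle1,1\rangle^\frown0^n:n\in\omega\}$, with minimum $x$ and not with maximum $x$; so $x$ has type $-$. All other points are mid.

**Lemma 6, continued.** (τ5) If $x$ is terminal, $|\tau(x)|$ is a nonzero limit ordinal.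

*Proof.* $\tau(x)\neq\emptyset$, because $A_\emptyset=A$ is not a singleton. Suppose $\tau(x)=s'^\frown j$. A terminal $x$ is a left- and right-limit, so by (τ4) $x$ is neither the minimum nor the maximum of $A_{s'}$; by convexity of $A_{s'}$, infinitely many elements of $A_{s'}$ lie on each side of $x$. None of them is in $A_{s'^\frown j}=\{x\}$, and at most three points have $\tau$-value $s'$. So on both sides of $x$ there are elements of $A_{s'^\frown(1-j)}$, contradicting (τ3). $\square$

**Definition ($U(x)$ and colors).** $U(x)$ is the set of words of $U$ with the type of $x$ and with label $\tau(x)$. If $s\subsetneq\tau(x)$, write $\mathrm{col}_s(x)=\tau(x)(|s|)\in\{0,1\}$; otherwise $\mathrm{col}_s(x)$ is undefined.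

$U(x)$ is countable, and it is nonempty, by (τ5) in the terminal case. If $w\in U(x)$ and $u$ is a proper initial segment of $w$, then

$$\lambda(u)=\tau(x){\restriction}|u|,\quad\text{and if } |u|<|\tau(x)|\text{ then }\chi(w(|u|))=\mathrm{col}_{\lambda(u)}(x). \tag{6}$$

In particular $x\in A_{\lambda(u)}$.

## 7. The poset of finite approximations

We want to add $f:A\to U$ with $f(x)\in U(x)$ by finite conditions. One clause is needed beyond monotonicity, and here is why. For the ccc we shall have to put together two conditions whose domains contain points $x_1,x_2$, respectively $y_1,y_2$, where the $y$'s look like the $x$'s up to some level $\gamma$. Suppose the words of $x_1$ and $x_2$ part at a node with label $s$, $|s|<\gamma$, with letters of the *same* color. The words of $x_1$ and $y_2$ then part in the same way, so their order is known; but the order of $x_1$ and $y_2$ in $A$ cannot be read off from colors. We need a witness for $x_1<x_2$ that is one of countably many objects, so that after thinning it also witnesses $x_1<y_2$. The witness will be a cut. For the continuity argument it should be clopen, because of (1), and there must be enough cuts around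 those points whose labels stop near $s$.

**Definition ($\mathrm{Sp}(s)$, $\mathcal G_s$).** For $s\in T$ let $\mathrm{Sp}(s)=\{m\in A:s\subseteq\tau(m),\ |\tau(m)|\le|s|+1\}$, which is finite by (τ2), and $\mathcal G_s=\bigcup_{m\in\mathrm{Sp}(s)}\Gamma(m)$, a countable set of clopen cuts of $A$, with $\Gamma(m)$ from Lemma 2(iii).

**Definition (the poset).** $\mathbb P$ is the set of finite partial functions $p:A\to U$ such that

* (P1) $p(x)\in U(x)$ for all $x\in\mathrm{dom}\,p$;
* (P2) $p$ is strictly increasing;
* (P3) if $x<y$ are in $\mathrm{dom}\,p$, $s=\lambda(p(x)\wedge p(y))$, and $\mathrm{col}_s(x),\mathrm{col}_s(y)$ are both defined and equal, then some cut in $\mathcal G_s$ separates $x,y$.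

A condition is stronger if it is a larger function.

**Mirror symmetry.** We shall often prove one half of a statement and refer to its mirror image. To justify this, reverse $A$ and $U$; replace bits $j$ by $1-j$, letters $q$ by $1-q$ (and $\pm\infty$ by $\mp\infty$), $\chi$ by $\chi'(q)=\overline{\chi(1-q)}$, where $\overline0=1$, $\overline1=0$, $\overline2=2$, and $r_j$ by $r_j'=1-r_{1-j}$. Then $\chi'(0)=\overline{\chi(1)}=0$, $\chi'(1)=\overline{\chi(0)}=1$, the fibers of $\chi'$ are dense, and $\chi'(r'_j)=\overline{\chi(r_{1-j})}=j$ with $r'_j\neq j$. The label of a replaced sequence is the complement of the old label, so deviations correspond; clopen cuts correspond; $N_-$ and $N_+$ are exchanged, so $\tau$ is kept up to complement; and the types $-$ and $+$ are exchanged. We obtain an instance of the same set-up, so mirror images of proved statements hold.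

**Attaching a point to another.** The basic move gives a new point $y$ a word that follows the word of a given $x\in\mathrm{dom}\,p$ as long as the labels agree, and then steps just below it. Let $x\in\mathrm{dom}\,p$, $y\in A\setminus\mathrm{dom}\,p$, $y<x$. Let $s^*$ be the longest common initial segment of $\tau(x)$ and $\tau(y)$. So $x,y\in A_{s^*}$ and

$$\mathrm{col}_{s^*}(x),\ \mathrm{col}_{s^*}(y)\text{ are not both defined and equal.} \tag{7}$$

If $x$ is terminal then $\tau(x)\ne s^*$, since $A_{\tau(x)}=\{x\}$ while $y\in A_{s^*}$. So in all cases $u^*=p(x){\restriction}|s^*|$ is a proper initial segment of $p(x)$, a node with label $s^*$. Let $q^*=p(x)(|s^*|)$ be the next letter. Then $q^*\ne-\infty$: otherwise $x$ has type $-$, $\tau(x)=s^*$ and $x=\min A_{s^*}$, while $y\in A_{s^*}$ and $y<x$.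

**Definition (attached word).** A word $w\in U(y)$ is *attached to $x$ from below* if $w\supseteq u^{*\frown}\ell$ for some letter $\ell<q^*$. *Attached from above* is the mirror notion.

Then $w<p(x)$ and $w\wedge p(x)=u^*$.

**Lemma 7.** An attached word exists. Moreover $\ell>\ell_0$ can be achieved for any prescribed letter $\ell_0<q^*$, unless $y$ has type $-$ and $\tau(y)=s^*$.

*Proof.* Let $\ell_0<q^*$ be given. If $\tau(y)\supsetneq s^*$, choose a rational $\ell\in(\ell_0,q^*)$ with $\chi(\ell)=\mathrm{col}_{s^*}(y)$, and continue with the letters $\tau(y)(\eta)$ for $|s^*|<\eta<|\tau(y)|$; if $y$ is terminal and $|\tau(y)|=\delta$, use $r_{\tau(y)(\eta)}$ instead at $\eta\in c_\delta$. If $y$ is not terminal, add a final letter according to the type of $y$: $-\infty$, $+\infty$, or a rational of color $2$. The label is $\tau(y)$, because $u^*$ has label $s^*$. Only finitely many exceptional letters occur: those in $u^*$, and $\ell$ (in the terminal case also the elements of $c_\delta\cap|s^*|$, a finite set). So the word is in $U(y)$.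

If $\tau(y)=s^*$, then $y\ne\max A_{s^*}$, since $x\in A_{s^*}$ and $x>y$; so $y$ is not of type $+$ or terminal. If $y$ is mid, choose a rational $\ell\in(\ell_0,q^*)$ with $\chi(\ell)=2$ and let $w=u^{*\frown}\ell$. If $y$ has type $-$, put $\ell=-\infty<q^*$ and $w=u^{*\frown}(-\infty)$. $\square$

In the toy example, let $p=\{(x,\langle1\rangle^\frown(-\infty))\}$ with $x=\langle1,0\rangle$, $\tau(x)=\langle1\rangle$, and let $y=\langle0\rangle^\frown1^n$. Then $s^*=\emptyset$, $q^*=1$, and an attached word is $w=\langle\ell\rangle^\frown1^{n\frown}q$ with $\ell<1$, $\chi(\ell)=0$, $\chi(q)=2$. Taking $\ell$ close to $1$ puts $w$ as close below $p(x)$ as we like. Doing this for two points $y,y_2$ of the first group makes their words part at $\emptyset$ with letters of the same color $0$, so (P3) asks for a cut in $\mathcal G_\emptyset$ between them. Such cuts are available near $x$ because $|\tau(x)|=1$ puts $x$ into $\mathrm{Sp}(\emptyset)$; this explains the bound $|s|+1$.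

**Lemma 8.** Let $w$ be attached to $x$ from below for $y$, and let $y'\in\mathrm{dom}\,p$, $y'\ge x$. Then $w<p(y')$, and (P3) holds for the pair $(y,y')$ with the words $w,p(y')$. The mirror statement holds for attaching from above.

*Proof.* We have $w<p(x)\le p(y')$, so by (5) $u_0:=w\wedge p(y')\subseteq w\wedge p(x)=u^*$. Put $s_0=\lambda(u_0)$ and suppose $\mathrm{col}_{s_0}(y)=\mathrm{col}_{s_0}(y')=i$.

If $u_0\subsetneq u^*$, then $y'\ne x$, and by (5) $u_0=p(x)\wedge p(y')$. Since $s_0\subsetneq s^*$, $\mathrm{col}_{s_0}(x)=\mathrm{col}_{s_0}(y)=i$. So (P3) for $(x,y')$ gives a cut in $\mathcal G_{s_0}$ separating $x,y'$, and as $y<x$ it separates $y,y'$.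

If $u_0=u^*$, then $s_0=s^*$, and $y'\ne x$ by (7). So $y<x<y'$ with $y,y'$ in the convex set $A_{s^{*\frown}i}$, whence $x\in A_{s^{*\frown}i}$ and $\mathrm{col}_{s^*}(x)=i$. This contradicts (7). $\square$

## 8. Two density lemmas

**Lemma 9 (totality).** For every $x\in A$ the set $\{p\in\mathbb P:x\in\mathrm{dom}\,p\}$ is dense.

*Proof.* Let $x\notin\mathrm{dom}\,p$; we add $x$. If $\mathrm{dom}\,p=\emptyset$, use any word in $U(x)$. Let $x'$ and $x''$ be the neighbors of $x$ in $\mathrm{dom}\,p$ below and above. If only $x''$ exists, attach a word for $x$ to $x''$ from below; Lemma 8 gives (P2) and (P3). If only $x'$ exists, use the mirror. Now let both exist, and put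
$$u=p(x')\wedge p(x''),\quad s=\lambda(u),\quad q'=p(x')(|u|)<q''=p(x'')(|u|).$$
By (6), $x',x''\in A_s$, so $x\in A_s$ by convexity.

**Case 1: neither $x'$ nor $x''$ has a defined $\mathrm{col}_s$ equal to a defined $\mathrm{col}_s(x)$.** Here the word goes between the two neighbors at $u$. By assumption, $s$ is the longest common initial segment of $\tau(x)$ with $\tau(x')$, and with $\tau(x'')$. If $\tau(x)=s$, then $x$ is mid, since $x',x''\in A_s$ lie on both sides of it. So, exactly as in the proof of Lemma 7, there is $w\in U(x)$ extending $u^\frown\ell$ with a rational $\ell\in(q',q'')$: take $\chi(\ell)=2$ if $\tau(x)=s$, and $\chi(\ell)=\mathrm{col}_s(x)$ otherwise. This $w$ is attached to $x''$ from below and to $x'$ from above. Lemma 8 and its mirror give (P2) and (P3) for all pairs.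

**Case 2: $\mathrm{col}_s(x')=\mathrm{col}_s(x)=i$, and either $\mathrm{col}_s(x'')$ is not defined-and-equal to $i$, or it equals $i$ and some $(X,Y)\in\mathcal G_s$ has $x',x\in X$ and $x''\in Y$.** Here the word stays with $x'$. Attach a word $w$ for $x$ to $x'$ from above. The common initial segment of $\tau(x)$ and $\tau(x')$ contains $s^\frown i$, so $w\wedge p(x')\supsetneq u$. Hence $w(|u|)=q'<q''$, so $p(x')<w<p(x'')$ and $w\wedge p(x'')=u$. Pairs $(y',x)$ with $y'\le x'$ are fine by the mirror of Lemma 8.

Let $y'\ge x''$, $u_0=w\wedge p(y')$, which is $\subseteq u$ by (5), $s_0=\lambda(u_0)$, and suppose $\mathrm{col}_{s_0}(x)=\mathrm{col}_{s_0}(y')$. If $u_0\subsetneq u$, then $y'\ne x''$ and $u_0=p(x'')\wedge p(y')$ by (5). As $x,x''\in A_s$ and $s_0\subsetneq s$, $\mathrm{col}_{s_0}(x'')=\mathrm{col}_{s_0}(x)$. So (P3) for $(x'',y')$ gives a cut in $\mathcal G_{s_0}$ separating $x'',y'$, hence $x,y'$. If $u_0=u$, then $\mathrm{col}_s(y')=i$. In the first alternative $y'\ne x''$, so $x<x''<y'$ with $x,y'$ in the convex set $A_{s^\frown i}$; this forces $\mathrm{col}_s(x'')=i$, which is impossible. In the second alternative $x\in X$ and $y'\ge x''\in Y$,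 so $(X,Y)\in\mathcal G_s$ separates $x,y'$.

**Case 3: the mirror of Case 2.** That is, $\mathrm{col}_s(x'')=\mathrm{col}_s(x)=i$, and either $\mathrm{col}_s(x')$ is not defined-and-equal to $i$, or it equals $i$ and some $(X,Y)\in\mathcal G_s$ has $x'\in X$ and $x,x''\in Y$.

**The cases are exhaustive.** If $\mathrm{col}_s(x)$ is undefined, or defined and different from both others, we are in Case 1. If exactly one of $x',x''$ has $\mathrm{col}_s$ equal to $\mathrm{col}_s(x)$, the first alternative of Case 2 or 3 applies. If $\mathrm{col}_s(x')=\mathrm{col}_s(x'')=\mathrm{col}_s(x)$, then (P3) for $(x',x'')$ gives $(X,Y)\in\mathcal G_s$ separating $x',x''$; if $x\in X$ use Case 2, if $x\in Y$ use Case 3. $\square$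

**Lemma 10 (continuity).** Let $x$ be a left-limit of $A$ and $z\in U$. The set of $p\in\mathbb P$ with $x\in\mathrm{dom}\,p$ such that
$$z<p(x)\ \text{ implies that there is } y\in\mathrm{dom}\,p \text{ with } y<x \text{ and } p(y)>z$$
is dense. The mirror statement holds for right-limits.

*Proof.* By Lemma 9 we start with $p$ such that $x\in\mathrm{dom}\,p$, and we may assume $z<p(x)$. Let
$$B=\{y'\in\mathrm{dom}\,p:y'<x\},\quad z^*=\max(\{z\}\cup p[B])<p(x),\quad u=z^*\wedge p(x),\quad s=\lambda(u)\subseteq\tau(x),$$
and $q'=z^*(|u|)<q''=p(x)(|u|)$. The plan is to add a point $y$ very close below $x$ with a word in $(z^*,p(x))$.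

**Step 1: there is room in $A_s$ below $x$.** We claim

$$x\neq\min A_s. \tag{8}$$

If $s\subsetneq\tau(x)$, this is (τ4). If $s=\tau(x)$, then $u$ is a proper initial segment of $p(x)$ of length $|\tau(x)|$, so $x$ is not terminal and $q''$ is the final letter of $p(x)$. As $q''>q'$, $q''\ne-\infty$. So $x$ is mid or of type $+$; that is, $(\alpha)$ fails. Since $x$ is a left-limit, $x\ne\min A_s$.

**Step 2: choosing $y$.** For $y'\in B$ let $u_{y'}=p(y')\wedge p(x)$ and $s_{y'}=\lambda(u_{y'})$. Since $p(y')\le z^*<p(x)$, (5) gives $u_{y'}\subseteq u$. Choose $y<x$, above $\max B$ if $B\ne\emptyset$ (so $y\notin\mathrm{dom}\,p$), so close to $x$ that: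

* (a) $y\in A_s$ and $y\neq\min A_s$;
* (b) for each $y'\in B$: if $x\in\mathrm{Sp}(s_{y'})$, then $y$ lies on $x$'s side of some cut in $\mathcal G_{s_{y'}}$ separating $y'$ from $x$; and if $\mathrm{col}_{s_{y'}}(y')=\mathrm{col}_{s_{y'}}(x)$ are defined, the same holds for some cut in $\mathcal G_{s_{y'}}$ given by (P3) for $(y',x)$;
* (c) for each $y'\in B$: if $x\notin\mathrm{Sp}(s_{y'})$, then $y\in A_t$, where $t=\tau(x){\restriction}(|s_{y'}|+1)$.

Each of these finitely many demands holds for all $y<x$ close enough to $x$, and $x$ is a left-limit, so such a $y$ exists. For (a): $x\in A_s$ and by (8) some $y_0<x$ is in $A_s$; by convexity every $y\in(y_0,x)$ is in $A_s$ and is not its minimum. For (b): in the first part a separating cut exists because $\Gamma(x)\subseteq\mathcal G_{s_{y'}}$, in the second part by (P3); all cuts in $\mathcal G_{s_{y'}}$ are clopen, so (1) applies. For (c): $s_{y'}\subseteq\tau(x)$ and $x\notin\mathrm{Sp}(s_{y'})$ give $|\tau(x)|>|s_{y'}|+1$, so $t\subsetneq\tau(x)$ and $x\ne\min A_t$ by (τ4); now argue as for (a).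

**Step 3: the word of $y$.** Attach a word $w$ for $y$ to $x$ from below. Since $x,y\in A_s$, we have $s^*\supseteq s$ and $u^*\supseteq u$. If $u^*=u$ (so $s^*=s$ and $q^*=q''$), we require in addition $\ell>q'$. By Lemma 7 this is possible: by (a), $y$ is not of type $-$ with $\tau(y)=s$. Then $z^*<w<p(x)$: if $u^*\supsetneq u$, then $w(|u|)=q''>q'$; if $u^*=u$, then $w(|u|)=\ell>q'$. So $p\cup\{(y,w)\}$ is strictly increasing, and $w>z$.

**Step 4: checking (P3) for the new pairs.** Pairs $(y,y')$ with $y'\ge x$ are covered by Lemma 8. Let $y'\in B$ and $u_0=p(y')\wedge w$. Since $p(y')<w<p(x)$, (5) says that $u_{y'}$ is the shorter of $u_0$ and $w\wedge p(x)=u^*$.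

If $u_{y'}\subsetneq u^*$, then $u_0=u_{y'}$. Suppose $\mathrm{col}_{s_{y'}}(y')=\mathrm{col}_{s_{y'}}(y)$ are defined. As $|s_{y'}|<|s^*|$, this common value equals $\mathrm{col}_{s_{y'}}(x)$. So the second part of (b) gives a cut in $\mathcal G_{s_{y'}}$ separating $y'$ from $x$ with $y$ on $x$'s side; it separates $y',y$.

If $u_{y'}=u^*$, then from $u_{y'}\subseteq u\subseteq u^*$ we get $u_{y'}=u=u^*$. As $p(y')\le z^*$ and both extend $u$, $p(y')(|u|)\le q'<\ell=w(|u|)$. So $u_0=u$ and $s_{y'}=s=s^*$. If $x\notin\mathrm{Sp}(s)$, then (c) gives $y\in A_t$ with $t=\tau(x){\restriction}(|s|+1)$, so $s^*\supseteq t\supsetneq s$, a contradiction. So $x\in\mathrm{Sp}(s)$, and the first part of (b) gives a cut in $\mathcal G_s$ separating $y',y$. $\square$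

## 9. The countable chain condition

**Lemma 11.** $\mathbb P$ is ccc.

*Proof.* Let $p_i$ ($i<\omega_1$) be conditions. We find $i<j$ with $p_i\cup p_j\in\mathbb P$. "Thinning" means passing to an uncountable set of indices and renumbering. We use the Δ-system lemma: among uncountably many finite sets, uncountably many have pairwise the same intersection.

**Step 1: uniform domains.** By thinning, $\mathrm{dom}\,p_i=R\sqcup\{x_{i,1},\dots,x_{i,m}\}$, with the sets $\{x_{i,k}:k\le m\}$ pairwise disjoint and $p_i{\restriction}R$ constant (the sets $U(r)$ are countable). If $m=0$ we are done. For each $\delta<\omega_1$ only countably many $x\in A$ have $|\tau(x)|\le\delta$, by (τ2) and because the levels of $T$ are countable. So by thinning there are strictly increasing $\delta_i<\omega_1$ with $|\tau(x_{i,k})|>\delta_i$ for all $k$.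

**Step 2: controlling deviations.** This step arranges that, above a fixed level $\gamma$, deviations occur only far up. Let $t_{i,k}=\tau(x_{i,k}){\restriction}\delta_i$ and $u_{i,k}=p_i(x_{i,k}){\restriction}\delta_i$, a node with label $t_{i,k}$. Let $F_i\subseteq\delta_i$ be the finite set of all deviations of the $u_{i,k}$, $k\le m$. By thinning, $F_i=F\sqcup H_i$ with the $H_i$ pairwise disjoint. Fix $\gamma<\omega_1$ with $F\subseteq\gamma$. Dropping countably many $i$, we have $H_i\cap\gamma=\emptyset$ and $\delta_i>\gamma$. There are only countably many nodes of length $\gamma$, so by thinning $u_{i,k}{\restriction}\gamma=u_k$ does not depend on $i$.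

**Step 3: stabilizing the witnessing cuts.** The set $\bigcup_{|s|<\gamma}\mathcal G_s$ is countable. By Lemma 2(i) it has only countably many classes, so we can thin to get

$$\text{for each }k\text{, no cut in }\bigcup_{|s|<\gamma}\mathcal G_s\text{ separates }x_{i,k}\text{ from }x_{j,k},\text{ for any }i,j. \tag{9}$$

**Step 4: making the labels incomparable.** Let $g_i=\min(H_i\cup\{\delta_i\})\ge\gamma$. For each $\zeta<\omega_1$ only countably many $i$ have $g_i<\zeta$, since the $H_i$ are disjoint and the $\delta_i$ strictly increasing. So by thinning $g_i$ is strictly increasing. On $[\gamma,g_i)$ there is no deviation, so $u_{i,k}$ agrees there with $t_{i,k}$. Let $a_{i,k}=t_{i,k}{\restriction}g_i\in T_{g_i}$. By Lemma 5 there are $i<j$ with $a_{i,k}\not\subseteq a_{j,l}$ for all $k,l$; as $g_i<g_j$, this means that $a_{i,k}$ and $a_{j,l}$ are incomparable for all $k,l$. Fix these $i<j$.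

**Step 5: $p_i\cup p_j\in\mathbb P$.** Only pairs $x=x_{i,k}$, $y=x_{j,l}$ need checking. Let $\zeta<g_i<g_j$ be the first difference of $a_{i,k}$ and $a_{j,l}$, which is the first difference of $\tau(x)$ and $\tau(y)$. By (τ3), $x<y$ if and only if $\tau(x)(\zeta)<\tau(y)(\zeta)$.

*Case $u_k=u_l$.* Then the labels agree below $\gamma$, so $\zeta\ge\gamma$. Below $\gamma$ both words equal $u_k$, and on $[\gamma,\zeta]$ they take the letters $\tau(x)(\eta)$, respectively $\tau(y)(\eta)$. So the words first differ at $\zeta$, with letters $\tau(x)(\zeta)\ne\tau(y)(\zeta)$ in $\{0,1\}$. Their order is the order of $x,y$, and (P3) is vacuous since the colors differ.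

*Case $u_k\neq u_l$.* Then $k\ne l$. Let $\zeta'<\gamma$ be the first difference of $u_k$ and $u_l$. It is also the first difference of $p_i(x)$ and $p_j(y)$, and of $p_i(x_{i,k})$ and $p_i(x_{i,l})$. Let $s=\lambda(u_k{\restriction}\zeta')$, so $|s|<\gamma$ and all colors $\mathrm{col}_s$ in question are defined. Note that $\mathrm{col}_s(x_{j,l})=\mathrm{col}_s(x_{i,l})$, both being $\chi(u_l(\zeta'))$.

Suppose first $\mathrm{col}_s(x)=\mathrm{col}_s(y)$. Then (P3) for $p_i$ gives a cut in $\mathcal G_s$ separating $x_{i,k},x_{i,l}$. By (9), $x_{i,l}$ and $x_{j,l}$ are on the same side of it, so it separates $x_{i,k},x_{j,l}$ in the same direction. So (P3) holds for $x,y$. Moreover $x<y$ iff $x_{i,k}<x_{i,l}$ iff $u_k<u_l$ lexicographically (by (P2) for $p_i$) iff $p_i(x)<p_j(y)$.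

If the colors differ, (P3) is vacuous. By (τ3), $x<y$ iff $\mathrm{col}_s(x)<\mathrm{col}_s(y)=\mathrm{col}_s(x_{i,l})$ iff $x_{i,k}<x_{i,l}$ iff $u_k<u_l$ iff $p_i(x)<p_j(y)$. $\square$

## 10. From the generic filter to Theorem A, the Corollary and Theorem C(i)

**Proof of Theorem A.** Let $L$ be an Aronszajn line, let $U_L=U$ be the line of Section 5, and let $A$ be an Aronszajn line that order-embeds into $L$; as before $A\subseteq T$. The poset $\mathbb P$ is nonempty (it contains $\emptyset$) and ccc by Lemma 11. There are $\aleph_1$ dense sets given by Lemma 9 ($x\in A$) and by Lemma 10 and its mirror ($x\in A$, $z\in U$). By $\mathrm{MA}_{\aleph_1}$ there is a filter $\mathcal F\subseteq\mathbb P$ meeting all of them. Let $f=\bigcup\mathcal F$. Members of $\mathcal F$ are compatible, so $f$ is a function, and by (P2) it is strictly increasing; by Lemma 9 it is defined on all of $A$. Let $x$ be a left-limit and $z<f(x)$ in $U$. Some $p\in\mathcal F$ is in the dense set of Lemma 10 for $(x,z)$; then $p(x)=f(x)>z$, so there is $y\in\mathrm{dom}\,p$ with $y<x$ and $f(y)=p(y)>z$. The mirror holds for right-limits. By Lemma 1, $f$ is continuous. So $f$ is a LOTS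 embedding of $A$ into the Aronszajn line $U_L$, and $U_L$ was defined from $L$ alone, before $A$ was given. $\blacksquare$

**Proof of the Corollary.** PFA implies $\mathrm{MA}_{\aleph_1}$, and by Moore's theorem it gives a universal Aronszajn line $L$. Every Aronszajn line order-embeds into $L$, hence LOTS-embeds into $U_L$ by Theorem A. So $U_L$ is a universal Aronszajn LOTS. $\blacksquare$

**Proof of Theorem C(i).** Assume $\mathrm{MA}_{\aleph_1}$. If $\mathcal L$ is a family of Aronszajn lines such that every Aronszajn line order-embeds into a member of $\mathcal L$, then by Theorem A every Aronszajn line LOTS-embeds into a member of $\{U_L:L\in\mathcal L\}$, a family of size at most $|\mathcal L|$. Conversely, a family dominating for LOTS embeddings dominates for order embeddings, since LOTS embeddings are order embeddings. So the least sizes of dominating families coincide; in particular one is $1$ if and only if the other is, which says that a universal Aronszajn LOTS exists if and only if a universal Aronszajn line does. $\blacksquare$
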